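# Twelve real flags osculating a rational normal quartic

## 1. The theorem, and what it asserts

Let $\gamma(t)=(t^4,t^3,t^2,t,1)$ be the rational normal curve, and let $F_j(t)\subset\mathbb C^5$ be its $j$-dimensional osculating subspace at $\gamma(t)$, spanned by $\gamma(t),\gamma'(t),\dots,\gamma^{(j-1)}(t)$. Let $\mathbb F\ell(2,3;5)$ be the variety of flags $E_2\subset E_3\subset\mathbb C^5$ with $\dim E_i=i$.

**Theorem A.** Let $t_1<t_2<\dots<t_8$ be real numbers. The set of flags $E_2\subset E_3\subset\mathbb C^5$ with
$$\dim(E_2\cap F_3(t_i))\ge 1\ \ (i=1,2,3,4),\qquad \dim(E_3\cap F_2(t_j))\ge1\ \ (j=5,6,7,8)$$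
consists of exactly $12$ points of $\mathbb F\ell(2,3;5)$. All of them are real, that is, $E_2$ and $E_3$ are spanned by real vectors, and the intersection is transverse.

This was posed as a conjecture in James Ruffo, Yuval Sivan, Evgenia Soprunova and Frank Sottile, "Experimentation and conjectures in the real Schubert calculus for flag manifolds (extended abstract)", arXiv:math/0502040 (2005), in the following coordinate form. On an affine chart with coordinates $x\in\mathbb C^8$ put
$$
 f(t;x)=\det\begin{pmatrix}
 1 & 0 & x_1 & x_2 & x_3\\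
 0 & 1 & x_4 & x_5 & x_6\\
 t^4 & t^3 & t^2 & t & 1\\
 4t^3 & 3t^2 & 2t & 1 & 0\\
 6t^2 & 3t & 1 & 0 & 0
 \end{pmatrix},\qquad
 g(t;x)=\det\begin{pmatrix}
 1 & 0 & x_1 & x_2 & x_3\\
 0 & 1 & x_4 & x_5 & x_6\\
 0 & 0 & 1 & x_7 & x_8\\
 t^4 & t^3 & t^2 & t & 1\\
 4t^3 & 3t^2 & 2t & 1 & 0
 \end{pmatrix}.
$$
The first two rows of the second matrix span $E_2$, the first three span $E_3$. The last rows of $f$ are $\gamma,\gamma',\frac12\gamma''$, so $f(t;x)=0$ says that $E_2$ and $F_3(t)$ do not span $\mathbb C^5$, i.e. that they meet; likewise for $g$. The assertion is that the system $f(t_1;x)=\dots=f(t_4;x)=0=g(t_5;x)=\dots=g(t_8;x)$ has $12$ solutions, all real. The chart does not cover the flag variety ($f(0;x)=g(0;x)=-1$ identically, so if some $t_k=0$ there is nothing in the chart), which is why Theorem A speaks about all flags.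

Some orientation. The flag variety has dimension $8$ (choose $E_3$: $6$ parameters; then $E_2\subset E_3$: $2$ more), and each condition is one equation, so finitely many solutions are expected. "Transverse" means that at each solution local equations of the eight hypersurfaces have linearly independent differentials. The order hypothesis, all four conditions on $E_2$ to the left of all four conditions on $E_3$, is essential: for the order $t_1<t_2<t_3<t_5<t_4<t_6<t_7<t_8$ there are non-real solutions (Theorem C in Section 12).

## 2. Flags as polynomials, conditions as zeros of Wronskians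

**Forms and exponents.** Let $P_n$ be the space of polynomials of degree $\le n$, regarded as binary forms of degree $n$ on $\mathbb P^1$; thus $\operatorname{ord}_\infty p=n-\deg p$, and a nonzero form has $n$ zeros in $\mathbb P^1$. $GL_2$ acts on forms through Möbius maps, with $\operatorname{ord}_{gz}(gp)=\operatorname{ord}_zp$. For an $m$-dimensional $V\subset P_n$ put
$$e_z(V)=\{\operatorname{ord}_z p: 0\ne p\in V\}\qquad(\text{the exponents of }V\text{ at }z).$$
This set has exactly $m$ elements, because successive quotients of the filtration of $V$ by vanishing order have dimension $\le1$. If $V'\subset V$ then $e_z(V')\subset e_z(V)$.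

**Wronskians.** For a basis put $\mathrm{Wr}(p_1,\dots,p_m)=\det(p_i^{(j)})_{0\le j<m}$; for two polynomials this is $pq'-p'q$. A change of basis multiplies it by a nonzero constant, so $\mathrm{Wr}(V)$ makes sense up to scale. From
$$\mathrm{Wr}(t^{a_1},\dots,t^{a_m})=\prod_{i<j}(a_j-a_i)\;t^{\,a_1+\dots+a_m-\binom m2}\tag{1}$$
and a basis of $V$ with distinct orders at $z$ (or distinct degrees) we see that $\mathrm{Wr}(V)\neq0$, that $\deg \mathrm{Wr}(V)\le m(n+1-m)$, and that, regarding $\mathrm{Wr}(V)$ as a form of degree $m(n+1-m)$,
$$\operatorname{ord}_z\mathrm{Wr}(V)=\sum e_z(V)-\binom m2\qquad\text{for all }z\in\mathbb P^1.\tag{2}$$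
At $z=\infty$ this is the computation $m(n+1-m)-\sum d_i+\binom m2=\sum(n-d_i)-\binom m2$ for the degrees $d_i$ of the basis. By (2), $\mathrm{Wr}(gV)=g\,\mathrm{Wr}(V)$ up to scale for $g\in GL_2$. Also, $\mathrm{Wr}(V)$ vanishes at $z$ iff $e_z(V)\ne\{0,\dots,m-1\}$ iff some nonzero element of $V$ vanishes to order $\ge m$ at $z$.

*Example.* $V=\langle1,t^3\rangle\subset P_4$ has $e_0=\{0,3\}$, $e_\infty=\{1,4\}$, and $\mathrm{Wr}(V)=3t^2$. As a form of degree $6$ it has order $2=0+3-1$ at $0$ and order $4=1+4-1$ at $\infty$.

**Pencils.** A *pencil* is a 2-dimensional $V\subset P_n$; its Wronskian is a form of degree $2n-2$. Write $V=gV_0$ with $g$ the gcd (as forms); zeros of $g$ are the *base points*. Then $\mathrm{Wr}(V)=g^2\,\mathrm{Wr}(V_0)$. The pencil $V_0=\langle p,q\rangle$ defines a nonconstant rational map $F=[p:q]$, and $e_z(V_0)=\{0,m_z\}$ with $m_z$ the local multiplicity of $F$ at $z$; so the zeros of $\mathrm{Wr}(V_0)$ are the critical points of $F$.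

**A determinant identity.** For a tuple $F=(f_1,\dots,f_k)$ and functions $g,h$,
$$\mathrm{Wr}\big(\mathrm{Wr}(F,g),\mathrm{Wr}(F,h)\big)=\mathrm{Wr}(F)\,\mathrm{Wr}(F,g,h).\tag{3}$$
Indeed, $\mathrm{Wr}(F,g)'$ is $\mathrm{Wr}(F,g)$ with its last row replaced by the next derivatives, so (3) is the Desnanot–Jacobi identity for the matrix of $\mathrm{Wr}(F,g,h)$, its last two rows and its last two columns.

**Translation of the problem.** Identify $\ell\in(\mathbb C^5)^*$ with the polynomial $\langle\ell,\gamma(t)\rangle\in P_4$, put
$$V_3=E_2^\perp,\quad V_2=E_3^\perp,\quad V_2\subset V_3\subset P_4,\qquad O_z^k=\{p\in P_4:\operatorname{ord}_zp\ge k\},\qquad w_3=\mathrm{Wr}(V_3),\ w_2=\mathrm{Wr}(V_2).$$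
Then $F_j(t)^\perp=O^j_t$, and since $2+3=5$,
$$E_2\cap F_3(t)\ne0\iff E_2+F_3(t)\neq\mathbb C^5\iff V_3\cap O_t^3\ne0\iff w_3(t)=0,$$
and in the same way $E_3\cap F_2(t)\ne0\iff V_2\cap O^2_t\neq0\iff w_2(t)=0$. Both $w_2$ and $w_3$ are forms of degree $6$.

*The equations correspond as well, not only their zero sets.* Let $N\subset W$ be a fixed subspace and let $K\subset W$ vary, $\dim K+\dim N=\dim W$. In local holomorphic frames, the determinants of
$$K\to W/N,\qquad K\oplus N\to W,\qquad N\to W/K,\qquad (W/K)^*\to N^*\tag{4}$$
agree up to nowhere vanishing factors: writing the second map in a basis of $W$ adapted to $N$, or in a frame adapted to $K$, makes it block triangular, and the fourth map is the transpose of the third. With $W=\mathbb C^5$, $K=E_2$, $N=F_3(t)$ the second determinant is $f(t;x)$ up to a constant, and the fourth is that of $V_3\to F_3(t)^*$, $p\mapsto(p(t),p'(t),p''(t))$, which is $w_3(t)$. Similarly for $g$ and $w_2$. So transversality may be tested on the equations $w_3(t_i)=0$, $w_2(t_j)=0$.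

Let $\mathrm{Fl}$ be the smooth projective 8-dimensional variety of flags $V_2\subset V_3\subset P_4$, let $M=\{t\in\mathbb R^8:t_1<\dots<t_8\}$, which is open and convex, and for $t\in\mathbb C^8$ let
$$\mathcal S(t)=\{(V_2\subset V_3)\in\mathrm{Fl}:\ w_3(t_i)=0\ (i\le4),\ w_2(t_j)=0\ (j\ge5)\}.$$
A point of $\mathcal S(t)$ is *nondegenerate* if the eight equations have independent differentials there. Theorem A now reads: *for $t\in M$ the set $\mathcal S(t)$ consists of exactly $12$ points, all real and all nondegenerate.*

## 3. Small systems solved by hand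

**Pencils of quadrics.** Which pencils $V\subset P_2$ have $\mathrm{Wr}(V)$ with distinct zeros $s_1,s_2$? By (2), $\sum e_{s_i}(V)=2$, so $e_{s_i}(V)=\{0,2\}$ and $V$ contains the square $(t-s_i)^2$ (the square is $1$ if $s_i=\infty$). So $V$ is the span of the two squares: one pencil, real if $s_1,s_2$ are.

**Pencils of cubics.** Let $\mathrm{Wr}(V)$, $V\subset P_3$, be a quartic form with four distinct real zeros, none at $0$. Then $e_0(V)=\{0,1\}$ and $V=\langle 1+p_2t^2+p_3t^3,\ t+q_2t^2+q_3t^3\rangle$, with Wronskian
$$1+2q_2t+(3q_3-p_2)t^2-2p_3t^3+(p_2q_3-p_3q_2)t^4 .$$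
Let $r_1,\dots,r_4$ be the reciprocals of the zeros and $\epsilon_k$ their elementary symmetric functions, so the Wronskian must be $1-\epsilon_1t+\epsilon_2t^2-\epsilon_3t^3+\epsilon_4t^4$. Then $q_2=-\epsilon_1/2$, $p_3=\epsilon_3/2$, $p_2=3q_3-\epsilon_2$, and $q_3$ is a root of $3q^2-\epsilon_2q+\frac14\epsilon_1\epsilon_3-\epsilon_4$, whose discriminant is
$$\epsilon_2^2-3\epsilon_1\epsilon_3+12\epsilon_4=\tfrac12\big[(X-Y)^2+(Y-Z)^2+(Z-X)^2\big],$$
where $X=r_1r_2+r_3r_4$, $Y=r_1r_3+r_2r_4$, $Z=r_1r_4+r_2r_3$ (use $X+Y+Z=\epsilon_2$, $XY+YZ+ZX=\epsilon_1\epsilon_3-4\epsilon_4$). Since $X-Y=(r_1-r_4)(r_2-r_3)\ne0$, it is positive: exactly two pencils, both real. The general statement is the one deep result we quote.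

**Theorem 1** (Eremenko–Gabrielov, *Ann. of Math.* 155 (2002), with L. Goldberg, *Adv. Math.* 85 (1991); also Mukhin–Tarasov–Varchenko, *J. AMS* 22 (2009)). For $2d-2$ distinct points of $\mathbb{RP}^1$ there are exactly $\frac1d\binom{2d-2}{d-1}$ two-dimensional spaces of polynomials of degree $\le d$ whose Wronskian (a form of degree $2d-2$) has exactly these zeros, and all of them are real.

We use it for $d=3$ (number $2$) and $d=4$ (number $5$).

**A flag system with three real solutions.** The next system will reappear as a limit of ours.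

**Lemma 2.** Let $\tau_1<\dots<\tau_4$ be real, $A(\tau)=\prod(\tau-\tau_i)=\tau^4-e_1\tau^3+e_2\tau^2-e_3\tau+e_4$. The four equations
$$\mathrm{Wr}(\tau+a,\ \tau^2+b,\ \tau^4+c\tau^3+d)\big|_{\tau=\tau_i}=0\qquad(i=1,\dots,4)$$
in the unknowns $(a,b,c,d)$ have exactly three solutions. They are real and nondegenerate and correspond to the three roots $\kappa$ of $A'$ by $c=-4\kappa$, and
$$\mathrm{Wr}(\tau+a,\tau^2+b)=\frac{A'(\tau)}{4(\tau-\kappa)} .\tag{5}$$

*Proof.* Expanding,
$$\mathrm{Wr}(\tau+a,\tau^2+b,\tau^4+c\tau^3+d)=6\tau^4+(16a+2c)\tau^3+(6ac-12b)\tau^2-6bc\,\tau+2d .\tag{6}$$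
The values at $\tau_1,\dots,\tau_4$ of a quartic with leading coefficient $6$ determine the other coefficients affinely and invertibly. So the equations are equivalent, nondegeneracy included, to (6) $=6A$, that is
$$d=3e_4,\qquad 8a+c=-3e_1,\qquad ac-2b=e_2,\qquad bc=e_3 .$$
Hence $a=-(3e_1+c)/8$, $b=b(c)=-(c^2+3e_1c+8e_2)/16$ and $c^3+3e_1c^2+8e_2c+16e_3=0$. Substituting $c=-4\kappa$ gives $-16A'(\kappa)=0$. By Rolle $A'$ has three simple real roots, one in each $(\tau_i,\tau_{i+1})$. The Jacobian determinant of $(8a+c,\,ac-2b,\,bc)$ in $(a,b,c)$ is $c^2-8ac-16b=2c^2+3e_1c-16b$, which is $-16$ times the derivative of $c\mapsto b(c)c$; it is nonzero because the roots of the cubic are simple. Finally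
$$\mathrm{Wr}(\tau+a,\tau^2+b)=\tau^2+2a\tau-b=\tau^2+(\kappa-\tfrac34e_1)\tau+\kappa^2-\tfrac34e_1\kappa+\tfrac12e_2,$$
which is the quotient of $\frac14A'$ by $\tau-\kappa$. $\square$

*Example.* For $\tau_i=-3,-1,1,3$ we have $A=\tau^4-10\tau^2+9$, $A'=4\tau(\tau^2-5)$. For $\kappa=0$: $a=c=0$, $b=5$, $d=27$, and indeed $\mathrm{Wr}(\tau,\tau^2+5,\tau^4+27)=6(\tau^4-10\tau^2+9)$, while $\mathrm{Wr}(\tau,\tau^2+5)=\tau^2-5$. Note where the zeros of the small Wronskian are: at $\pm\sqrt5$, in the two gaps $(-3,-1)$ and $(1,3)$, while $\kappa=0$ lies in the third gap. In general the solution $\kappa$ is recognized by *which gaps the zeros of the small Wronskian occupy*.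

**A flag system that sees the order.** Let $V_2=\langle1+c_1t,\ t^2+c_2t^3\rangle$, $V_3=V_2+\langle t^4\rangle$ and $p=c_1c_2$. By (1),
$$w_3=t^3\big(16+(6c_1+12c_2)t+6p\,t^2\big),\qquad w_2=t\big(2+(c_1+3c_2)t+2p\,t^2\big).\tag{7}$$
Impose $w_3(1)=0$ and $w_2(r)=0$, $r>0$. These are $c_1+2c_2=-\frac83-p$ and $c_1+3c_2=-\frac2r-2pr$, so
$$c_2=\tfrac83-\tfrac2r+p(1-2r),\qquad c_1=-8+\tfrac4r+p(4r-3),$$
and $p=c_1c_2$ becomes, with $k=-8r^2+10r-3=(2r-1)(3-4r)$,
$$k\,p^2-\frac{10k-r}{3r}\,p+\frac{8k}{3r^2}=0,\qquad \text{discriminant}\quad\frac{(10k-r)^2-96k^2}{9r^2}.\tag{8}$$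
If $r>1$, so that the $w_3$-condition is to the left, then $k<0$ and $(10k-r)^2>100k^2$: two real solutions. If $r=\frac35$, then $k=\frac3{25}$ and the discriminant is $-\frac{71}{225}$: two non-real solutions. By (7) the zeros of $w_2$ other than $0$ and $r$ is then $1/(rp)$, which is non-real. The order of the conditions matters already here.

## 4. Duality, the number 12, and generic points

**A pairing on $P_4$.** *Purpose: a symmetry exchanging the two kinds of conditions.* Let $\langle t^i,t^k\rangle=(-1)^i\,i!\,k!\,\delta_{i+k,4}$. This is symmetric and nondegenerate. It is invariant under translations, since $\langle p',q\rangle+\langle p,q'\rangle=0$: the only case to check is $p=t^i$, $q=t^{5-i}$ with $1\le i\le4$, where the left side is $i!(5-i)!\,[(-1)^{i-1}+(-1)^i]=0$. It is scaled by dilations and invariant under $t^i\mapsto t^{4-i}$. These maps and the scalars generate the action of $GL_2$, so $GL_2$ scales the pairing. It is invariant under $(\theta p)(t)=p(-t)$. Clearly $(O_0^k)^\perp=O_0^{5-k}$, hence $(O_z^k)^\perp=O_z^{5-k}$ for all $z\in\mathbb P^1$.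

**Lemma 3.** For $V\subset P_4$,
$$\dim(V^\perp\cap O_z^k)=\dim(V\cap O_z^{5-k})+5-\dim V-k .\tag{9}$$
If $\dim V\in\{2,3\}$, then $\mathrm{Wr}(V^\perp)=\mathrm{Wr}(V)$ up to scale. Hence $(V_2\subset V_3)\mapsto(V_3^\perp\subset V_2^\perp)$ exchanges $w_2$ and $w_3$. This map and the action of $GL_2$ carry nondegenerate solutions to nondegenerate solutions (of the correspondingly transformed systems).

*Proof.* $\dim(V^\perp\cap O_z^k)=5-\dim(V+O_z^{5-k})$ and $\dim O_z^{5-k}=k$ give (9). Since $\sum_{k=1}^4\dim(V\cap O_z^k)=\sum e_z(V)$, summing (9) over $k=1,\dots,4$ gives $\sum e_z(V^\perp)=\sum e_z(V)+10-4\dim V$. If $\dim V=3$, then by (2) $\operatorname{ord}_z\mathrm{Wr}(V^\perp)=\sum e_z(V)-2-1=\operatorname{ord}_z\mathrm{Wr}(V)$. If $\dim V=2$, it is $\sum e_z(V)+2-3=\operatorname{ord}_z\mathrm{Wr}(V)$. For nondegeneracy apply (4) with $W=P_4$, $N=O_z^3$, $K=V$ of dimension $3$: the first map is $V\to P_4/O_z^3$, whose determinant is $w_3(z)$; the fourth is, through the pairing, $V^\perp\to P_4/O_z^2$, whose determinant is the value at $z$ of $\mathrm{Wr}(V^\perp)$. So equations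 go to equations up to units; likewise for $\dim V=2$. For $g\in GL_2$ the maps $V\to P_4/O_z^k$ and $gV\to P_4/O_{gz}^k$ are conjugate by isomorphisms. $\square$

**Proposition 4.** (i) If $\mathcal S(t)$ is finite, it has $12$ points counted with multiplicity. (ii) The set of $t\in\mathbb C^8$ with $\mathcal S(t)$ finite is nonempty and Zariski open. (iii) The set $U$ of $t\in\mathbb C^8$ for which $\mathcal S(t)$ consists of $12$ distinct points is Zariski open, and $t\in U$ iff all points of $\mathcal S(t)$ are nondegenerate.

*Proof.* (i) *We compute an intersection number.* $w_k(z)$ is a section of $\det V_k^*$. Let $H_k=c_1(\det V_k^*)$, $H=H_3$, $L=V_3/V_2$, $\xi=c_1(L)$; then $H_2=H+\xi$. From $c(V_2)=c(V_3)/(1+\xi)$ and $c_3(V_2)=0$ we get $\xi^3=c_1(V_3)\xi^2-c_2(V_3)\xi+c_3(V_3)$. The map $\mathrm{Fl}\to Gr(3,P_4)$ is a $\mathbb P^2$-bundle on whose fibres $L$ is $\mathcal O(1)$. So under push-forward $1,\xi\mapsto0$, $\xi^2\mapsto1$, $\xi^3\mapsto c_1(V_3)=-H$, $\xi^4\mapsto H^2-c_2(V_3)$, and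
$$H_2^4=(H+\xi)^4\mapsto 6H^2-4H^2+H^2-c_2=3H^2-c_2(V_3^*).$$
Now $\int H^6=5$ is the degree of $Gr(2,5)$. Passing to $V_3^\perp$ identifies $V_3^*$ with the universal quotient on $Gr(2,5)$, so $\int H^4c_2(V_3^*)=\int\sigma_1^4\sigma_2$. By Pieri this counts chains of partitions from $(2)$ to $(3,3)$ adding one box at a time, that is, words with one letter for row 1 and three for row 2 in which row 1 occurs before the third row 2: there are $3$. Hence $\int H_3^4H_2^4=15-3=12$.

(ii) Let $X\subset\mathrm{Fl}$ be irreducible and closed. For all but finitely many $z$, the section $w_3(z)$ does not vanish identically on $X$: take one point of $X$; its $w_3$ has finitely many zeros. The same holds for $w_2$. Choosing $t_1,\dots,t_8$ successively, each cuts the dimension of every component, so we reach some $t$ with $\mathcal S(t)$ finite. Openness is semicontinuity of fibre dimension for the proper map $\{(\Phi,t):\Phi\in\mathcal S(t)\}\to\mathbb C^8$.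

(iii) If $\mathcal S(t)$ has $12$ distinct points, each has multiplicity one by (i), i.e. is nondegenerate. If all points are nondegenerate, they are isolated, so $\mathcal S(t)$ is finite, all multiplicities are one, and $t\in U$. So $\mathbb C^8\setminus U$ is the image of the closed set of pairs $(\Phi,t)$ with $\Phi\in\mathcal S(t)$ degenerate; since $\mathrm{Fl}$ is proper, this image is closed. $\square$

## 5. Collisions of real solutions, and labels that forbid them

**First attempt: use Theorem 1 on $w_2$.** Theorem 1 controls $V_2$ once all six zeros of $w_2$ are known: if they are real and distinct there are five choices for $V_2$, all real, and then each condition $w_3(t_i)=0$ is a linear condition on the line $V_3/V_2$ in the 3-dimensional space $P_4/V_2$. But our conditions prescribe only four zeros $t_5,\dots,t_8$ of $w_2$. The other two, call them $u$ and $v$, are unknowns, and nothing in Theorem 1 makes them real. In the system (8) with $r=\frac35$, the free zero $1/(rp)$ is not real, so any argument for the reality of $u,v$ has to use the order of the $t_k$.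

**Second attempt: continuity.** Find one $t\in M$ with $12$ real solutions and move $t$ inside $M$. A solution can leave the real flags only if it collides with another one, at a degenerate solution. To exclude this we would have to show that real solutions are nondegenerate. What can be shown directly (Proposition 8 below) is weaker: at a real solution each $t_k$ is a *simple* zero of its Wronskian. Then each $t_k$ is locally a function of the flag; but eight such functions may well have dependent differentials, and simplicity does not forbid that two real solutions collide and become complex conjugate. A further difficulty is that $\mathcal S(t)$ might become infinite for some $t\in M$.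

**What to do instead.** We use simplicity only to show that certain *discrete labels* of real solutions cannot change along $M$. Lemma 2 suggests the label: the pair of gaps among $(t_1,t_2),(t_2,t_3),(t_3,t_4)$ that contain $u$ and $v$, together with the branch ("sheet") of the $5$-valued inverse of $V_2\mapsto w_2$ on which $V_2$ lies. This gives six labels; duality gives six more. At a special $t$ there will be one solution for each of the $12$ labels. Non-real solutions appear in conjugate pairs, so the *parity* of the number of real solutions with a given label is preserved, whatever collisions take place. Each of the $12$ labels therefore always occurs, and there are only $12$ solutions. Nondegeneracy is not an ingredient of this argument; it comes out at the end, as a consequence of reality.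

The technical heart is simplicity, which occupies Sections 6 and 7.

## 6. Real rational functions with real critical points

**Lemma 5.** Let $F$ be a nonconstant real rational map all of whose critical points lie in $\mathbb{RP}^1$. Let $I\subset\mathbb{RP}^1$ be a closed arc with distinct endpoints and no critical point in its interior. Then $F|_I$ is injective; in particular $F(I)\neq\mathbb{RP}^1$.

*Proof.* *We show that all of $I$ borders a single region on which $F$ is injective.* Near $z\in I$ of local multiplicity $m_z$ we have $F=F(z)\pm\varphi^{m_z}$ with a real local coordinate $\varphi$ (after a real Möbius map in the target if $F(z)=\infty$). So $F^{-1}(\mathbb{RP}^1)$ consists near $z$ of $m_z$ arcs through $z$, one of them $\mathbb{RP}^1$. They cut a small disc into $2m_z$ sectors, each mapped homeomorphically onto a half-disc at $F(z)$. Let $S_z$ be the sector in the upper half plane adjacent to $I$ (at interior points of $I$ it is the whole upper half-disc). For $z'\in I$ near $z$, small $S_{z'}$ lie in $S_z$. By connectedness of $I$, all $S_z$ lie in one component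 $D$ of $\mathbb P^1\setminus F^{-1}(\mathbb{RP}^1)$.

$D$ is a component of $F^{-1}(H')$ for one of the two half planes $H'$, so $F:D\to H'$ is proper, and it has no critical points because these lie in $\mathbb{RP}^1\subset F^{-1}(\mathbb{RP}^1)$. So it is a covering of a simply connected space by a connected one, hence a homeomorphism. Suppose $z\ne z'$ in $I$ and $F(z)=F(z')$. Shrink $S_z,S_{z'}$ until they are disjoint. Their images contain half-discs at the same point in the same half plane $H'$, so the images meet, contradicting injectivity on $D$. Finally, an injective continuous image of a closed arc is not a circle. $\square$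

## 7. At a real solution every prescribed zero is simple

Let $\mathfrak a,\mathfrak b\subset\mathbb{RP}^1$ be disjoint 4-element sets that are *separated*: $\mathfrak b$ lies in one component $\Omega$ of $\mathbb{RP}^1\setminus\mathfrak a$. This is symmetric in $\mathfrak a,\mathfrak b$ and invariant under real Möbius maps, and it holds for $\mathfrak b=\{t_1,\dots,t_4\}$, $\mathfrak a=\{t_5,\dots,t_8\}$, $t\in M$. Here the order hypothesis enters. For the next two lemmas let $V_2\subset V_3\subset P_4$ be a **real** flag with $w_2|_{\mathfrak a}=0$ and $w_3|_{\mathfrak b}=0$.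

A multiple zero of $w_2$ at $z$ means $\sum e_z(V_2)\ge3$: either the larger exponent is $\ge3$, or both exponents are $\ge1$. The two lemmas exclude the two possibilities.

**Lemma 6.** No nonzero element of $V_2$ vanishes to order $\ge3$ at a point of $\mathfrak a$.

*Proof.* Suppose one does, and move that point of $\mathfrak a$ to $\infty$ by a real Möbius map. Vanishing to order $\ge3$ at $\infty$ means degree $\le1$, so $V_2\cap P_1\neq0$. It is a line, for $V_2=P_1$ would give $w_2=1$, without finite zeros. Let the real polynomial $l$ span it, and write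
$$V_2=\langle l,f\rangle,\qquad V_3=\langle l,f,r\rangle\ (\text{all real}),\qquad w=\mathrm{Wr}(l,f)=w_2,\qquad G=\mathrm{Wr}(l,r).$$
By (3), $\mathrm{Wr}(w,G)=l\,w_3$. Since $\infty\in\mathfrak a$, $\Omega$ is an open interval of $\mathbb R$, possibly unbounded. Let $K=\mathbb{RP}^1\setminus\Omega$, a closed arc with endpoints in $\mathfrak a$. Let $\alpha,\beta,\gamma$ be the three finite points of $\mathfrak a$ in their order along $K$, and let $I_1,I_2\subset K$ be the sub-arcs from $\alpha$ to $\beta$ and from $\beta$ to $\gamma$. Then $w$ vanishes at $\alpha,\beta,\gamma$, and $K\cap\mathfrak b=\emptyset$.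

**The case $\deg l=0$.** *Lemma 5 suffices here.* Take $l=1$. Then $Q=\langle f',r'\rangle\subset P_3$ is a pencil with $\mathrm{Wr}(Q)=w_3$, a form of degree $4$ vanishing on $\mathfrak b$; so its zero set is exactly $\mathfrak b$, all zeros simple. A base point would give a double zero, so there is none, and $F=[f':r']$ has critical set $\mathfrak b$, disjoint from $I_1$. But $f'=w$ vanishes at $\alpha$ and $\beta$, so $F(\alpha)=F(\beta)$, contradicting Lemma 5.

**The case $\deg l=1$: set-up.** Let $l=t-\lambda$, $\lambda\in\mathbb R$. Then $w=lf'-f$ and $G=lr'-r$ lie in $P_4$, and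
$$w'=lf'',\qquad G'=lr''.\tag{10}$$
$Q=\langle w,G\rangle\subset P_4$ is a pencil, since a combination of $f,r$ with vanishing $\mathrm{Wr}(l,\cdot)$ is proportional to $l$. The form $\mathrm{Wr}(Q)=l\,w_3$ has degree $6$, so its zeros, with multiplicity, are the four points of $\mathfrak b$, the point $\lambda$, and one more point $x$, necessarily in $\mathbb{RP}^1$.

**Step 1: $Q$ has no base points, and one of $\lambda,x$ lies in $\operatorname{int}I_1$, the other in $\operatorname{int}I_2$.** *This locates $\lambda$ and $x$ and shows that all six zeros are distinct.* Let $Q=gQ_0$ with $g$ the gcd, and $F$ the map of $Q_0$. Zeros of $g$ and critical points of $F$ are zeros of $\mathrm{Wr}(Q)$, hence real, and those in $I_1\cup I_2$ are among $\lambda,x$.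

If $g=1$, then $F(\alpha)=F(\beta)=F(\gamma)$, because $w\in Q$ vanishes at all three. By Lemma 5 both $\operatorname{int}I_1$ and $\operatorname{int}I_2$ contain a critical point, which gives the claim.

If $g$ has a zero $z\in I_1\cup I_2$, it is a multiple zero of $\mathrm{Wr}(Q)$ not in $\mathfrak b$, so $z=\lambda=x$. Then $\mathrm{Wr}(Q)$ has only simple zeros besides the double zero $z$. So $z$ is the only zero of $g$, it is simple, and $\mathrm{Wr}(Q_0)$ has zero set $\mathfrak b$. So $F$ has no critical points in $I_1\cup I_2$, while $w/g$ still vanishes at two of $\alpha,\beta,\gamma$; this contradicts Lemma 5 on the sub-arc between these two.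

If $g\ne1$ has no zeros in $I_1\cup I_2$, then a zero of $g$ is a multiple zero of $\mathrm{Wr}(Q)$ outside $I_1\cup I_2$, and therefore equals $\lambda$ or $x$. So at most one of $\lambda,x$ lies in $I_1\cup I_2$, and $F$ has at most one critical point there, while $F(\alpha)=F(\beta)=F(\gamma)$. One of $\operatorname{int}I_1,\operatorname{int}I_2$ is free of critical points, contradicting Lemma 5.

So the six zeros of $\mathrm{Wr}(Q)$ are distinct. As $\lambda,\infty\notin\Omega$, after possibly replacing $t$ by $-t$ and relabelling we may assume $\Omega\subset(\lambda,\infty)$. Let $\tau_1<\dots<\tau_4$ be the points of $\mathfrak b$.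

**Step 2: $x\in(-\infty,\lambda)$.** *This excludes half of the positions of $x$ by an inequality between symmetric functions.* Suppose not; then $x\in(\lambda,\infty]$. Put $\sigma=1/(t-\lambda)$. By (10) every $p\in Q$ has $p'(\lambda)=0$, so $\sigma^4p(\lambda+1/\sigma)$ has no $\sigma^3$-term. Since $\lambda$ is a simple zero of $\mathrm{Wr}(Q)$ and not a base point, $e_\lambda(Q)=\{0,2\}$; in $\sigma$ this means that $Q$ has a basis $P=\sigma^4+m_1\sigma+m_0$, $R=\sigma^2-n_1\sigma+n_0$. Then
$$P'R-PR'=2\sigma^5-3n_1\sigma^4+4n_0\sigma^3-m_1\sigma^2-2m_0\sigma+(m_1n_0+m_0n_1).$$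
Its five roots are $\sigma(\tau_i)>0$ and $\sigma(x)\ge0$. With $e_k$ their elementary symmetric functions, $n_1=\frac23e_1$, $n_0=\frac12e_2$, $m_1=2e_3$, $m_0=-e_4$, and the constant term gives $m_1n_0+m_0n_1=-2e_5$, i.e.
$$e_5=\tfrac13e_1e_4-\tfrac12e_2e_3 .$$
As $e_5\ge0$, $e_1e_4\ge\frac32e_2e_3$. But for nonnegative numbers $e_1e_4\le e_2e_3$: the monomials of $e_1e_4$ are $c_i^2c_jc_kc_l$ with coefficient $1$ (in $e_2e_3$: $3$) and $c_1c_2c_3c_4c_5$ with coefficient $5$ (in $e_2e_3$: $10$). Also $e_2e_3>0$, since four of the roots are positive. Contradiction.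

**Step 3: the remaining configuration.** *We fix the order of all points and the functions to be studied.* Traverse $K$ from $\sup\Omega$ upward through $\infty$, then from $-\infty$ up to $\inf\Omega$, and label $\alpha,\beta,\gamma$ in this order. By Step 2, $x$ precedes $\lambda$, so $x\in\operatorname{int}I_1$ and $\lambda\in\operatorname{int}I_2$. Hence
$$x<\beta<\lambda<\gamma<\tau_1<\dots<\tau_4,\qquad\text{and either }\alpha>\tau_4\text{ or }\alpha<x .\tag{11}$$
The six distinct zeros of $l\,w_3$ are finite, so $w_3$ has degree $5$ with simple zeros exactly $x,\tau_1,\dots,\tau_4$. If $f'',r''$ were dependent, then $V_3\supset P_1$ and $\deg w_3\le2$. So $h:=\mathrm{Wr}(f'',r'')\neq0$, a quadratic form. Expanding the determinant $\mathrm{Wr}(l,f,r)$ along its last row $(0,f'',r'')$ gives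
$$w_3=r''w-f''G.\tag{12}$$
For a basis $X,Y$ of $Q$ let $\xi,\eta$ be the corresponding combinations of $f'',r''$. Then $X'=l\xi$, $Y'=l\eta$, and $\xi Y-\eta X$ is a nonzero constant times $w_3$. The form $h$ has two distinct zeros in $\mathbb{RP}^1$ (Step 4) or not (Step 5).

**Step 4: $h$ has two distinct zeros $\rho,\rho'\in\mathbb{RP}^1$.** *We show that $Y/X$ takes different values at $\alpha$ and $\gamma$, although $w\in\langle X,Y\rangle$ vanishes at both.* A base point of $\langle f'',r''\rangle\subset P_2$ would be a double zero of $h$, so there is none, and as in Section 3 this pencil contains the squares with double zeros at $\rho$ and at $\rho'$. Let $\xi$ be their sum: positive on $\mathbb R$, of degree $2$, with positive leading coefficient. Let $X$ correspond to $\xi$ and complete to a basis $X,Y$. As $X'=l\xi$, $X$ is strictly decreasing on $(-\infty,\lambda]$, strictly increasing on $[\lambda,\infty)$, and tends to $+\infty$ at both ends. Put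
$$y=\eta/\xi,\qquad n=Y-yX=\mathrm{const}\cdot w_3/\xi,\qquad n'=l\eta-y\,l\xi-y'X=-y'X,\qquad y'=\mathrm{const}\cdot h/\xi^2,$$
with nonzero constants. By Rolle, $n'$ has a zero in each $(\tau_i,\tau_{i+1})$, $i=1,2,3$. On $(\lambda,\infty)$ its zeros are among $\rho,\rho'$ and the at most one zero $s_0$ of $X$ there. So $s_0$ exists, and $\rho,\rho',s_0$ all lie in $(\tau_1,\tau_4)$; say $\rho<\rho'$. Hence $y'$ has one and the same sign on $(-\infty,\rho)$ and on $(\rho',\infty)$; replacing $Y$ by $-Y$, we take it positive. Let $y_\infty=\lim_{t\to\pm\infty}y$, the same limit at both ends. Since $x<\lambda<\rho$,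
$$y_\infty<y(x)<y(\lambda),\qquad y<y_\infty\ \text{ on }(\rho',\infty).$$

At $\gamma$: as $X$ increases on $[\lambda,\infty)$ with zero $s_0>\tau_1$, we have $X<0$ on $[\lambda,\tau_1]$. So $n'=-y'X>0$ there, and $n(\tau_1)=0$ gives $n<0$ on $[\lambda,\tau_1)$. Dividing $n(\gamma)<0$ by $X(\gamma)<0$ we get $Y(\gamma)/X(\gamma)>y(\gamma)>y(\lambda)$.

At $\alpha$, if $\alpha>\tau_4$: on $(\tau_4,\infty)$ we have $X>0$ and $y'>0$, so $n'<0$, and $n(\tau_4)=0$ gives $n(\alpha)<0$. Hence $Y(\alpha)/X(\alpha)<y(\alpha)<y_\infty<y(\lambda)$.

At $\alpha$, if $\alpha<x$: let $s_0^-<\lambda$ be the zero of $X$ on $(-\infty,\lambda)$. On $(s_0^-,\lambda)$, $X<0$ and $n'>0$; as $n(\lambda)<0$, $n<0$ on $[s_0^-,\lambda]$. Since $n(x)=0$ and $x<\lambda$, it follows that $x<s_0^-$. On $(-\infty,s_0^-)$, $X>0$ and $n'<0$, so $n>0$ on $(-\infty,x)$. There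
$$(Y/X)'=\frac{l(\eta X-\xi Y)}{X^2}=-\frac{l\xi\,n}{X^2}=-\frac{X'n}{X^2}>0,$$
because $X'<0$. So $Y(\alpha)/X(\alpha)<Y(x)/X(x)=y(x)<y(\lambda)$.

In both cases $Y(\alpha)/X(\alpha)<y(\lambda)<Y(\gamma)/X(\gamma)$ with $X(\alpha),X(\gamma)\ne0$. But $0\ne w=c_1X+c_2Y$ vanishes at $\alpha$ and $\gamma$; then $c_2\neq0$ and $Y/X=-c_1/c_2$ at both points. Contradiction.

**Step 5: $h$ does not have two distinct zeros in $\mathbb{RP}^1$.** *Now $h$ has constant sign, and we count zeros of $w_3$ between the roots of $w$.* The quadratic form $h$ is semidefinite, with at most one real zero. Changing the sign of $f$ and then that of $r$, we may assume that $w$ has positive leading coefficient and $h\ge0$. By (10) and (12),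
$$n:=\frac{w_3}{f''}=\frac{r''}{f''}\,w-G,\qquad n'=\frac{h}{f''^2}\,w+\frac{r''}{f''}\,lf''-lr''=\frac{wh}{f''^2}.$$
So on intervals free of zeros of $w$ and of poles of $n$, $n$ is strictly monotone: increasing where $w>0$, decreasing where $w<0$. The polynomial $w$ has degree $3$ or $4$ and three distinct real zeros $\alpha,\beta,\gamma$, hence is real-rooted; let $\nu$ be the fourth root, if any. By Rolle and counting degrees, $w'=lf''$ has exactly one zero, a simple one, in each open interval between consecutive distinct roots of $w$, and none beyond the extreme roots. We need two remarks.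

(i) If $q$ is a simple zero of $f''$ with $w(q)\neq0$ and $w_3(q)=0$, then $r''(q)=0$ by (12), so $n$ extends analytically over $q$ and is still strictly monotone near $q$. We say that $q$ *cancels*.

(ii) A root of $w$ at which $f''\ne0$ is not a zero of $w_3=r''w-f''G$, because $w,G$ have no common zero by Step 1.

Consequence: *let $J$ be an interval between consecutive distinct roots of $w$ which contains exactly one zero $q$ of $f''$, and let $q$ be simple. Then $w_3$ has at most two zeros in $J$.* If $q$ does not cancel, then $w_3(q)\ne0$ and $n$ has at most one zero on each side of $q$. If $q$ cancels, then $n$ is strictly monotone on $J$, and the zeros of $w_3=f''n$ in $J$ are $q$ and at most one zero of $n$.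

*Suppose $\alpha<x$.* All $\tau_i$ lie in $(\gamma,\infty)$. If $w$ has no zero in $(\gamma,\infty)$, then $w'$, hence $f''$, has none there, $n$ is strictly monotone there and has at most one zero, contradicting the four zeros $\tau_i$. Otherwise $\nu>\gamma$, and the roots $\alpha<\beta<\gamma<\nu$ of $w$ are simple. Since $\lambda<\gamma$, $f''$ has exactly one zero in $(\gamma,\nu)$, a simple one, and none in $[\nu,\infty)$. So $w_3$ has at most $2$ zeros in $(\gamma,\nu)$, none at $\nu$ by (ii), and at most $1$ in $(\nu,\infty)$: at most $3<4$, a contradiction.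

*Suppose $\alpha>\tau_4$.* All $\tau_i$ lie in $(\gamma,\alpha)$. If $w$ has no zero in $(\gamma,\alpha)$, then $f''$ has exactly one zero there, a simple one ($\lambda<\gamma$), and $w_3$ has at most $2$ zeros there: contradiction. Otherwise $\nu\in(\gamma,\alpha)$, the roots of $w$ are $\beta<\gamma<\nu<\alpha$, all simple, $\deg w=4$, and the zeros of $w'=lf''$ are $\lambda\in(\beta,\gamma)$, $q_1\in(\gamma,\nu)$, $q_2\in(\nu,\alpha)$. So $f''$ has degree $2$ and simple zeros exactly $q_1,q_2$. Now $w_3$ has at most $2$ zeros in each of $(\gamma,\nu)$ and $(\nu,\alpha)$ and none at $\nu$; since it has four in $(\gamma,\alpha)$, it has exactly $2$ in $(\nu,\alpha)$, and these are distinct. As $w<0$ on $(\nu,\alpha)$, $n$ decreases there on pole-free intervals. If $q_2$ does not cancel, one of the two zeros is a zero of $n$ in $(q_2,\alpha)$. If $q_2$ cancels, the zero different from $q_2$ is a zero of $n$, and $n$ decreases on all of $(\nu,\alpha)$. In both cases $n(\alpha)<0$. On $(\alpha,\infty)$ we have $w>0$, so $n$ increases, without poles, and $n\sim\kappa t^3$ with $\kappa\ne0$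 because $\deg w_3=5$ and $\deg f''=2$. Hence $\kappa>0$, and $n$ has a zero in $(\alpha,\infty)$. But by (11) all zeros $x,\tau_1,\dots,\tau_4$ of $w_3$ are smaller than $\alpha$. Contradiction. $\square$

**Lemma 7.** The elements of $V_2$ have no common zero in $\mathfrak a$.

*Proof.* **Set-up.** Move a supposed common zero to $\infty$: then $V_2=\langle p,q\rangle\subset P_3$ with $p,q$ real. As a form of degree $4$, $w_2=\mathrm{Wr}(p,q)$ vanishes at the three finite points of $\mathfrak a$ and at one more point $u\in\mathbb{RP}^1$. Write $V_3=\langle p,q,r\rangle$, $r$ real. Then $\deg r=4$: if $V_3\subset P_3$, then $\deg w_3\le3$, but $w_3$ has four finite zeros. Let $P_3=\langle p,q,r_1,r_2\rangle$, all real, and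
$$\psi_i=\mathrm{Wr}(p,q,r_i)\in P_3,\qquad\Psi_i=\mathrm{Wr}(p,q,r_i,r).$$

**A formula for $w_3$.** *We express $w_3$ through $\psi_i$ and $\Psi_i$.* Differentiating the determinant $\Psi_i$ replaces its last row by the fourth derivatives $(0,0,0,r'''')$, so $\Psi_i'=\kappa\psi_i$ with the constant $\kappa=r''''\neq0$. By (3),
$$\mathrm{Wr}(\psi_1,\psi_2)=w_2\,\mathrm{Wr}(p,q,r_1,r_2)=c\,w_2,\qquad \psi_iw_3'-\psi_i'w_3=w_2\Psi_i,$$
where $c\ne0$ is constant, being the Wronskian of $P_3$. Multiply the second identity for $i=1$ by $\psi_2$, for $i=2$ by $\psi_1$, and subtract: $w_3\,\mathrm{Wr}(\psi_1,\psi_2)=w_2(\psi_2\Psi_1-\psi_1\Psi_2)$, so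
$$c\,w_3=\psi_2\Psi_1-\psi_1\Psi_2 .$$
This holds for every real basis $\psi_1,\psi_2$ of $U_0=\langle\psi_1,\psi_2\rangle$ (change $r_1,r_2$ accordingly).

**Some real $\psi\in U_0$ has no zero on $\Omega$.** *It will serve as a denominator.* $U_0\subset P_3$ is a pencil with Wronskian the quartic form $w_2$. Let $g=\gcd U_0$ and $F$ the map of $U_0/g$; its critical points are zeros of $w_2$, hence real. A zero of $g$ is a multiple zero of $w_2$, whose zeros are three distinct points of $\mathfrak a$ and $u$; so it equals $u\in\mathfrak a$ and is not in $\Omega$. If $F$ has no critical point in $\Omega$, then $F(\overline\Omega)\ne\mathbb{RP}^1$ by Lemma 5. Otherwise the only critical point in $\Omega$ is $u$, it is simple, so $F$ folds there, and $u$ cuts $\overline\Omega$ into two arcs. By Lemma 5 their images are two proper closed arcs; they start at $F(u)$ in the same direction, so one contains the other, and again $F(\overline\Omega)\neq\mathbb{RP}^1$. A missed real value gives an element of $U_0/g$ without zeros on $\overline\Omega$; multiply it by $g$.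

**Counting zeros.** Take $\psi_1=\psi$. On the interval $\Omega\subset\mathbb R$ put
$$n=\Psi_2-\frac{\psi_2}{\psi_1}\Psi_1=-\frac{c\,w_3}{\psi_1},\qquad n'=\kappa\psi_2-\frac{\psi_2}{\psi_1}\kappa\psi_1-\Big(\frac{\psi_2}{\psi_1}\Big)'\Psi_1=-\frac{c\,w_2\Psi_1}{\psi_1^2}.$$
$\Psi_1'=\kappa\psi_1$ has no zero on $\Omega$, so $\Psi_1$ has at most one, and $w_2$ vanishes on $\Omega$ at most at $u$. So $n'$ has at most $2$ zeros on $\Omega$, and $n$ at most $3$. But $n$ vanishes at the four points of $\mathfrak b\subset\Omega$. Contradiction. $\square$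

**Proposition 8.** For $t\in M$ and every **real** flag in $\mathcal S(t)$, $w_2$ has simple zeros at $t_5,\dots,t_8$ and $w_3$ has simple zeros at $t_1,\dots,t_4$.

*Proof.* A multiple zero of $w_2$ at $t_j$ means that the exponents $a_1<a_2$ of $V_2$ there satisfy $a_1+a_2\ge3$, so $a_1\ge1$, excluded by Lemma 7, or $a_2\ge3$, excluded by Lemma 6. For $w_3$ apply this to the real flag $(V_3^\perp\subset V_2^\perp)$: by Lemma 3 its $w_2$ is our $w_3$ and vice versa, so the two 4-sets exchange roles, and being separated is symmetric. $\square$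

## 8. Sheets of the Wronski map, gaps, and twelve classes

**The five sheets.** *We make "the branch on which $V_2$ lies" precise, also when the two free zeros coincide.* Let
$$D=\{(t_5,\dots,t_8,u,v)\in\mathbb R^6:\ u\le v<t_5<\dots<t_8\},\qquad D_0=D\cap\{u=v\},$$
both convex, and
$$\mathcal W=\Big\{(d,V):d\in D,\ V\in Gr(2,P_4)(\mathbb R),\ \mathrm{Wr}(V)=(t-u)(t-v)\prod_{j\ge5}(t-t_j)\text{ up to scale}\Big\}.$$

**Lemma 9.** $\mathcal W\to D$ is a trivial covering with $5$ sheets. Over $D_0$, two of the sheets consist of $V$ with $e_u(V)=\{1,2\}$ and three of $V$ with $e_u(V)=\{0,3\}$.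

*Proof.* The map $p\wedge q\mapsto\mathrm{Wr}(p,q)$ is linear and vanishes on no plane, so $\mathrm{Wr}:Gr(2,P_4)\to\mathbb P^6$ is an everywhere defined linear projection of the Plücker embedding. It contracts no curve, so it is a finite morphism between smooth varieties of dimension $6$, hence flat, of degree $\deg Gr(2,5)=5$. Over the open set of forms with $5$ distinct preimages it is étale, hence a 5-sheeted topological covering. We show that for every $d\in D$ the fibre consists of $5$ distinct points, all real; then $\mathcal W\to D$ is the pullback of this covering.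

For $u<v$ this is Theorem 1 with $d=4$. Let $u=v$. By (2), $\sum e_u(V)=3$, so $e_u(V)$ is $\{1,2\}$ or $\{0,3\}$. The spaces with $\{1,2\}$ are $(t-u)V'$ with $V'\subset P_3$ and $\mathrm{Wr}(V')=\prod_{j\ge5}(t-t_j)$: two, both real, by Theorem 1 with $d=3$. For $\{0,3\}$ move $u$ to $\infty$ by a real Möbius map, and let $B$ be the polynomial of degree $4$ whose zeros are the images of the $t_j$. Then $V=\langle l,f\rangle$ with $l=s:=t-a$ and $\mathrm{Wr}(l,f)=B$. Since $\mathrm{Wr}(s,s^k)=(k-1)s^k$, this is solvable iff the $s^1$-coefficient of $B$ vanishes, i.e. $B'(a)=0$, and then $f$ is unique modulo $l$. By Rolle there are three solutions, distinct and real. The total is $5$.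

The covering is trivial because $D$ is convex. Over $D_0$ the two types are the disjoint closed conditions $V\subset O_u^1$ and $V\cap O_u^3\neq0$, and every point satisfies one of them; so the type is constant on each sheet over the connected set $D_0$. $\square$

Call the two sheets of type $\{1,2\}$ $\mathcal W_1$ and $\mathcal W_2$.

**The classes.** Let $\mathcal R=\{(t,\Phi):t\in M,\ \Phi\in\mathcal S(t)\text{ real}\}$. For $m\in\{1,2\}$ and a pair $\pi$ of distinct *gaps* among $(t_1,t_2),(t_2,t_3),(t_3,t_4)$, let $\mathcal B_{m,\pi}\subset\mathcal R$ be the set where $w_2=(t-u)(t-v)\prod_{j\ge5}(t-t_j)$ up to scale, $u<v$ lie one in each of the two gaps of $\pi$, and $V_2$ is on $\mathcal W_m$. These six sets are disjoint; let $\mathcal B$ be their union.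

**Lemma 10.** Each $\mathcal B_{m,\pi}$ is open and closed in $\mathcal R$.

*Proof.* Open: simple real roots of real polynomials persist and stay in open gaps, and sheets are open in $\mathcal W$.

Closed: let $(t,\Phi)\in\mathcal R$ be a limit of points of $\mathcal B_{m,\pi}$. After passing to a subsequence, $u,v$ converge to points of the closures of the two gaps, $u\le v\le t_4<t_5$, $w_2$ has the stated form in the limit, and $V_2$ is on $\mathcal W_m$, sheets being closed in $\mathcal W$. *The danger is that $u$ or $v$ runs into some $t_k$, $k\le4$.* Suppose this happens.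

If $u\ne v$, then $w_2$ has a simple zero at $t_k$, so $e_{t_k}(V_2)=\{0,2\}$ and $e_{t_k}(V_3)=\{0,2,e\}$. Since $w_3(t_k)=0$, some element of $V_3$ vanishes to order $\ge3$, so $e\ge3$ and $\operatorname{ord}_{t_k}w_3=2+e-3\ge2$, contradicting Proposition 8.

If $u=v$, then $u=v=t_k$, and $e_{t_k}(V_2)=\{1,2\}$ because $V_2$ is on $\mathcal W_m$. (This is why the sheet is part of the label.) So $e_{t_k}(V_3)=\{1,2,e\}$, again $e\ge3$, and $\operatorname{ord}_{t_k}w_3=1+2+e-3=e\ge3$, contradicting Proposition 8.

So $u,v$ are not among the $t_k$ and lie in the open gaps. These are distinct gaps, so $u<v$. $\square$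

**Six more classes by duality.** Let
$$\iota:\mathcal R\to\mathcal R,\qquad(t;V_2,V_3)\mapsto\big((-t_8,\dots,-t_1);\ \theta(V_3^\perp),\ \theta(V_2^\perp)\big).$$
By Lemma 3 the new $w_2$ vanishes at $-t_4,\dots,-t_1$ and the new $w_3$ at $-t_8,\dots,-t_5$, so $\iota$ is well defined; since $\theta$ preserves the pairing, $\iota$ is a homeomorphic involution. Put $\mathcal A_{m,\pi}=\iota^{-1}(\mathcal B_{m,\pi})$ and $\mathcal A=\bigcup\mathcal A_{m,\pi}$. The **twelve classes** are the sets
$$\mathcal B_{m,\pi}\setminus\mathcal A\quad\text{and}\quad\mathcal A_{m,\pi}\setminus\mathcal B .$$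
They are pairwise disjoint, and open and closed in $\mathcal R$.

## 9. Two clusters at different scales: one solution in each class

Fix $0<\tau_1<\dots<\tau_4$. For small $\varepsilon>0$ let $t_\varepsilon\in M$ be given by $t_i=\varepsilon\tau_i$ for $i\le4$ and $t_{9-i}=1/\tau_i$.

**Lemma 11.** For small $\varepsilon$, $\mathcal S(t_\varepsilon)$ contains $12$ distinct real nondegenerate points, one in each of the twelve classes.

*Proof.* **Step 1: six solutions by the implicit function theorem.** *At $\varepsilon=0$ the system splits into Lemma 2 and the Wronski problem for cubics, with $3\cdot2$ solutions.* Let $V'\subset P_3$ be one of the two real pencils with $\mathrm{Wr}(V')=\prod_{j\ge5}(t-t_j)$. As $0$ is not a zero, $V'=\langle p,q\rangle$ with $p=1+p_2t^2+p_3t^3$ and $q=t+q_2t^2+q_3t^3$. Put $p_\delta=p+\delta_1t^2+\delta_2t^3$, $q_\delta=q+\delta_3t^2+\delta_4t^3$ and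
$$V_2=\langle tp_\delta+\varepsilon a,\ tq_\delta+\varepsilon^2b\rangle,\qquad V_3=V_2+\langle t^4+\varepsilon c\,t^3+\varepsilon^4d\rangle .$$
The planes $\langle t+*\,1+*\,t^3+*\,t^4,\ t^2+*\,1+*\,t^3+*\,t^4\rangle$ form a standard affine chart $\mathbb C^6$ of $Gr(2,P_4)$. On it $1,t^3,t^4$ is a basis of $P_4/V_2$, and the lines $\langle t^4+*\,t^3+*\,1\rangle$ in $P_4/V_2$ form an affine chart $\mathbb C^2$. So for $\varepsilon\ne0$, $(a,b,c,d,\delta)\in\mathbb C^8$ are coordinates on an open real chart of $\mathrm{Fl}$.

Substitute $t=\varepsilon\tau$. The three generators, divided by $\varepsilon,\varepsilon^2,\varepsilon^4$, are polynomials in $\varepsilon,\tau,a,b,c,d,\delta$, with values $\tau+a$, $\tau^2+b$, $\tau^4+c\tau^3+d$ at $\varepsilon=0$. Since $d/dt=\varepsilon^{-1}d/d\tau$ and $1+2+4-3=4$, $\varepsilon^{-4}w_3(\varepsilon\tau)$ is polynomial in $\varepsilon$ and all variables, with value (6) at $\varepsilon=0$. Also $w_2(t_j)$ is polynomial in all variables and at $\varepsilon=0$ equals $t_j^2\,\mathrm{Wr}(p_\delta,q_\delta)(t_j)$. So at $\varepsilon=0$ the system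 $\varepsilon^{-4}w_3(\varepsilon\tau_i)=0$, $w_2(t_j)=0$ splits into the system of Lemma 2 for $(a,b,c,d)$ and a system for $\delta$.

The $\delta$-system has the solution $\delta=0$, and it is nondegenerate: the map $\mathrm{Wr}:Gr(2,P_3)\to\mathbb P^4$ is finite and flat of degree $2$ (as in Lemma 9) and has two distinct points in this fibre, so it is étale there; $\delta$ are coordinates of a chart of $Gr(2,P_3)$; and with the normalization $\mathrm{Wr}(p_\delta,q_\delta)(0)=1$ the values at the four nonzero points $t_j$ are affine coordinates on $\mathbb P^4$. The $(a,b,c,d)$-system has three real nondegenerate solutions, indexed by the roots $\kappa$ of $A'$.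

By the implicit function theorem, each of the six pairs $(V',\kappa)$ gives a real nondegenerate solution $\Phi=\Phi_{V',\kappa}\in\mathcal S(t_\varepsilon)$ for small $\varepsilon>0$.

**Step 2: their labels.** *We show that the six solutions lie one in each $\mathcal B_{m,\pi}$.* As $\varepsilon\to0$, $\varepsilon^{-2}w_2(\varepsilon\tau)\to\mathrm{Wr}(\tau+a,\tau^2+b)=A'(\tau)/(4(\tau-\kappa))$ locally uniformly, by (5). So the two remaining zeros $u,v$ of $w_2$ are $\varepsilon$ times the other two roots of $A'$, up to $o(\varepsilon)$; since those roots are real and simple, $u,v$ are real. They lie in the two gaps not corresponding to $\kappa$, so $\kappa$ determines $\pi$ bijectively. Moreover $V_2\to tV'$, with $e_0(tV')=\{1,2\}$, over $(t_5,\dots,t_8,0,0)\in D_0$. Hence $V_2$ lies on the sheet $\mathcal W_m$ through $tV'$, and the two $V'$ give the two values of $m$.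

**Step 3: six solutions in $\mathcal A$.** *We transport the six solutions by a symmetry of the configuration.* Let $g(z)=-\varepsilon/z$. The point $t'_\varepsilon=(-t_8,\dots,-t_1)$ satisfies $g(t'_\varepsilon)=t_\varepsilon$ coordinatewise, since $g(-1/\tau_i)=\varepsilon\tau_i$ and $g(-\varepsilon\tau_i)=1/\tau_i$. The map $g$ is increasing from $(-\infty,0)$ onto $(0,\infty)$ and identifies $\mathcal W$ over $D\cap(-\infty,0)^6$ with $\mathcal W$ over $D\cap(0,\infty)^6$. Both sets are convex and meet $D_0$, and $g$ preserves types over $D_0$, so it maps $\mathcal W_1,\mathcal W_2$ over the first set to $\mathcal W_1,\mathcal W_2$ over the second, up to a permutation. Hence $g$ maps the part of $\mathcal B$ over $t'_\varepsilon$ bijectively onto the part over $t_\varepsilon$, carrying the sets $\mathcal B_{m,\pi}$ to each other up to a permutation of labels. For $\Phi=\Phi_{V',\kappa}$ set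
$$\Phi^*=\iota(g^{-1}\Phi)\in\mathcal S(t_\varepsilon).$$
Then $\iota\Phi^*=g^{-1}\Phi$, so the six $\Phi^*$ are real, nondegenerate (Lemma 3), and lie one in each $\mathcal A_{m,\pi}$. Since $GL_2$ scales the pairing and both $\theta g^{-1}$ and $g\theta$ are $z\mapsto\varepsilon/z$, also $\Phi^*=g(\iota\Phi)$.

**Step 4: $\Phi^*\notin\mathcal B$ and $\Phi\notin\mathcal A$ for small $\varepsilon$.** *So the twelve solutions lie in twelve different classes.* Let $k_\varepsilon(z)=\varepsilon/z$. The $V_2$ of $\Phi^*$ is $(k_\varepsilon V_3)^\perp$, where $V_3$ belongs to $\Phi$. In the coordinate $\tau=z/\varepsilon$, $V_3$ tends to $\langle\tau+a,\tau^2+b,\tau^4+c\tau^3+d\rangle$, which has exponents $\{0,2,3\}$ at $\tau=\infty$, and $k_\varepsilon$ becomes the map $\tau\mapsto z=1/\tau$. So $k_\varepsilon V_3$ tends to a space $N$ with $e_0(N)=\{0,2,3\}$, the $V_2$ of $\Phi^*$ tends to $V^0=N^\perp$, and by (9) with $k=3$, $\dim(V^0\cap O_0^3)=\dim(N\cap O_0^2)-1=1$. If $\Phi^*\in\mathcal B$ for a sequence $\varepsilon\to0$, we may assume that $m,\pi$ are constant; then $u,v\to0$,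 being in gaps of $\varepsilon\tau_1,\dots,\varepsilon\tau_4$, and $V^0$ lies on $\mathcal W_m$ over $D_0$, so $e_0(V^0)=\{1,2\}$, contradicting $V^0\cap O_0^3\ne0$. Hence $\Phi^*\notin\mathcal B$ for small $\varepsilon$. If $\Phi\in\mathcal A$, then $\iota\Phi\in\mathcal B$ over $t'_\varepsilon$, so $\Phi^*=g(\iota\Phi)\in\mathcal B$, which we have just excluded.

So the six $\Phi$ lie one in each $\mathcal B_{m,\pi}\setminus\mathcal A$ and the six $\Phi^*$ one in each $\mathcal A_{m,\pi}\setminus\mathcal B$. $\square$

## 10. Parity in each class: generic $t\in M$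

**A base point.** *We move $t_\varepsilon$ slightly to a point of $U$.* By Proposition 4(ii) and since $M$ is open in $\mathbb R^8$, we may choose $t^*\in M$ arbitrarily near a $t_\varepsilon$ of Lemma 11 with $\mathcal S(t^*)$ finite. The $12$ nondegenerate real points persist, remain real and stay in their classes. As the total multiplicity is $12$, there are no other points: $t^*\in U$, and **each of the twelve classes contains exactly one point of $\mathcal S(t^*)$.** In particular $U\neq\emptyset$, and $M\cap U$ is dense in $M$.

**Proposition 12.** For $t\in M\cap U$ all $12$ points of $\mathcal S(t)$ are real, one in each class.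

*Proof.* **The curve of solutions.** Let $t(s)=(1-s)t^*+st$; for real $s$ in a neighborhood of $[0,1]$ we have $t(s)\in M$. The set $\Sigma=\{s\in\mathbb C:t(s)\notin U\}$ is Zariski closed and does not contain $0$, so it is finite; also $1\notin\Sigma$. Let $\mathcal C\subset\mathrm{Fl}\times\mathbb C$ be the closure of $\{(\Phi,s):s\notin\Sigma,\ \Phi\in\mathcal S(t(s))\}$. It is a curve, proper over $\mathbb C$, each component of which dominates $\mathbb C$. So it has finite fibres; its points are solutions; and over $\mathbb C\setminus\Sigma$ it is a 12-sheeted covering. (Over $s\in\Sigma$ it may miss part of $\mathcal S(t(s))$, which might even be infinite; this does no harm.)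

**Parity is locally constant.** Let $s_0\in[0,1]$. For each $y\in\mathcal C_{s_0}$ choose a small open neighborhood $N_y$ of $y$ in $\mathrm{Fl}$, pairwise disjoint, invariant under complex conjugation if $y$ is real, and disjoint from the real flags otherwise. For $s\neq s_0$ near $s_0$ all solutions lie in $\bigcup N_y$ by properness, and $m_y=\#(\mathcal S(t(s))\cap N_y)$ is constant, because a punctured disc is connected. For real $s$ and real $y$ the non-real solutions in $N_y$ come in conjugate pairs, so the number of real ones is $\equiv m_y\pmod2$. If $N_y$ and $|s-s_0|$ are small, these real solutions belong to a given class iff $y$ does, since $(t(s_0),y)\in\mathcal R$ and the classes are open and closed in $\mathcal R$. So the number of real solutions in a class is, modulo $2$, the sum of $m_y$ over the real $y$ in that class, on both sides of $s_0$. Hence this parity is constant on $[0,1]\setminus\Sigma$.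

**Conclusion.** At $s=0$ the number is one for each class. So at $s=1$ each of the $12$ disjoint classes contains a real solution, and there are only $12$ solutions. $\square$

## 11. All $t\in M$: finiteness, reality, transversality

**Lemma 13.** If $t\in M$ and $\mathcal S(t)$ is finite, all its points are real.

*Proof.* Each point is an isolated zero of $8$ equations in $8$ variables, hence a limit of points of $\mathcal S(t')$ with $t'\in M\cap U$, $t'\to t$. These are real by Proposition 12, and the real flags form a closed set. $\square$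

**Lemma 14.** Let $t_1,\dots,t_8$ be distinct and let $Y\subset\mathcal S(t)$ be an irreducible complete curve. Then neither $V_3$ nor $V_2$ is constant on $Y$.

*Proof.* Suppose $V_3$ is constant. For $j\ge5$ put $X_j=V_3\cap O_{t_j}^2$, of dimension $\ge1$; then $w_2(t_j)=0\iff V_2\cap X_j\neq0$. If $\dim X_j\ge2$, then $\sum e_{t_j}(V_3)\ge0+2+3$ and $\operatorname{ord}_{t_j}w_3\ge2$. As $w_3$ has degree $6$ and vanishes at $t_1,\dots,t_4$, this happens for at most one $j$. So for three values of $j$ we have $X_j=\mathbb Cx_j$, and $x_j\in V_2$ for every $V_2$ occurring in $Y$. As infinitely many $V_2$ occur, these three $x_j$ must be proportional, giving a nonzero element of $P_4$ with three double zeros: impossible. If $V_2$ is constant, apply this to the dual flags $(V_3^\perp\subset V_2^\perp)$, for which the roles of the two 4-sets are exchanged (Lemma 3). $\square$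

**Proposition 15.** $\mathcal S(t)$ is finite for all $t\in M$.

*Proof.* *From a curve of solutions we manufacture a real solution with a multiple zero.* Let $\mathrm{Bad}=\{t\in M:\mathcal S(t)\text{ infinite}\}$, the trace on $M$ of a proper Zariski closed set. Suppose $t^0\in\mathrm{Bad}$. Choose $t''\in M\setminus\mathrm{Bad}$ so close to $t^0$ that, changing coordinates one at a time from $t^0$ to $t''$, we stay in $M$. At some step, changing coordinate $m$, we pass from a point $t\in\mathrm{Bad}$ to a point not in $\mathrm{Bad}$. On this coordinate line $\mathrm{Bad}$ is finite, so $t+\epsilon e_m\notin\mathrm{Bad}$ for small real $\epsilon\ne0$ ($e_m$ the $m$-th unit vector).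

Let $Y\subset\mathcal S(t)$ be an irreducible complete curve, and let $m\le4$; the case $m\ge5$ is the same with $w_2,V_2$. Since $V_3$ is nonconstant on $Y$ (Lemma 14), $\det V_3^*$ has positive degree on $Y$, so its section $w_3(t_m+\epsilon)$ vanishes at some $y_\epsilon\in Y$. The other seven conditions hold on all of $Y$, so $y_\epsilon\in\mathcal S(t+\epsilon e_m)$, and $y_\epsilon$ is real by Lemma 13. At $y_\epsilon$ the form $w_3$ vanishes at the two distinct points $t_m$ and $t_m+\epsilon$. A limit point $y\in Y$ as $\epsilon\to0$ is a real flag in $\mathcal S(t)$ for which $w_3$ has a multiple zero at $t_m$, contradicting Proposition 8. $\square$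

**Proposition 16.** For $t\in M$ every point of $\mathcal S(t)$ is nondegenerate.

*Proof.* *A ramified real-analytic family must produce non-real solutions; we have none.* Let $\Phi\in\mathcal S(t)$; it is real by Proposition 15 and Lemma 13. By Proposition 8 each $t_k$ is a simple zero of the relevant Wronskian. So for $\Phi'$ near $\Phi$ and $z$ near $t_k$ this Wronskian at $z$ is a unit times $z-\Theta_k(\Phi')$, and $\Theta=(\Theta_1,\dots,\Theta_8):(\mathrm{Fl},\Phi)\to(\mathbb C^8,t)$ is a real holomorphic germ. Near $\Phi$ we have $\mathcal S(t')=\Theta^{-1}(t')$ for $t'$ near $t$; $\Theta$ is a finite germ by Proposition 15; and $\Phi$ is nondegenerate iff $d\Theta_\Phi$ is invertible.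

Suppose it is not. In real coordinates $d\Theta_\Phi$ is a real matrix, so we can choose $\omega\in\mathbb R^8$ outside its real image, and then $\omega$ is not in its complex image either. $\Theta^{-1}(t+\mathbb C\omega)$ is a curve germ: it is cut out by $7$ equations in dimension $8$, and $\Theta$ is finite. Let $\psi:(\mathbb C,0)\to(\mathrm{Fl},\Phi)$ be the normalization of a branch; it is injective. Since $\Theta$ is finite, $\Theta\circ\psi$ is nonconstant, and after reparametrization $\Theta(\psi(\tau))=t+\tau^\mu\omega$ for some $\mu\ge1$. If $\mu=1$, then $\omega=d\Theta_\Phi(\psi'(0))$, a contradiction; so $\mu\ge2$.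

For small real $s$, $t+s\omega\in M$, so all points over it are real. Let $\psi^*(\tau)=\overline{\psi(\bar\tau)}$, which is holomorphic. For small $\tau>0$, $\psi(\tau)$ lies over $t+\tau^\mu\omega$ and is real, so $\psi^*(\tau)=\psi(\tau)$; hence $\psi^*=\psi$. Now take $\tau=\varrho e^{i\pi/\mu}$ with small $\varrho>0$. It is non-real because $\mu\ge2$, but $\tau^\mu=-\varrho^\mu$ is real, so $\psi(\tau)$ is real and
$$\psi(\tau)=\overline{\psi(\tau)}=\psi^*(\bar\tau)=\psi(\bar\tau),$$
contradicting the injectivity of $\psi$. $\square$

**Proof of Theorem A.** Let $t\in M$. By Proposition 15, $\mathcal S(t)$ is finite; by Lemma 13 all its points are real; by Proposition 16 all are nondegenerate, that is, have multiplicity one; by Proposition 4(i) there are exactly $12$. $\blacksquare$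

## 12. Möbius invariance, and a non-real solution in an interlaced order

**Theorem B.** (1) Let $\mathfrak b,\mathfrak a\subset\mathbb{RP}^1$ be disjoint 4-point sets lying in disjoint arcs. There are exactly $12$ flags with $\dim(E_2\cap F_3(s))\ge1$ for $s\in\mathfrak b$ and $\dim(E_3\cap F_2(s))\ge1$ for $s\in\mathfrak a$; they are all real, and the intersection is transverse.
(2) For every $t\in M$ each of the twelve classes of Section 8 contains exactly one point of $\mathcal S(t)$, and for all of these $w_2$ has simple zeros at $t_5,\dots,t_8$ and $w_3$ at $t_1,\dots,t_4$.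

Here $F_j(\infty)$ is the annihilator of $O_\infty^j$.

*Proof.* (1) A real Möbius map moves the points to a point of $M$: send to $\infty$ a point between the two arcs, and reflect if necessary so that $\mathfrak b$ is on the left. By Lemma 3 solutions and nondegeneracy are preserved. (2) By Theorem A the solutions form a 12-sheeted covering of the convex set $M$, all of it in $\mathcal R$. The number of points in each open and closed class is therefore constant on $M$, and it is $1$ at $t^*$. The last statement is Proposition 8. $\square$

**Theorem C.** The order hypothesis cannot be dropped: there are real $t_1<t_2<t_3<t_5<t_4<t_6<t_7<t_8$ for which the system has a nondegenerate **non-real** solution.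

*Proof.* *We glue the system (7) with $r=\frac35$ to three points near $0$ and three near $\infty$.* Fix $0<\tau_1<\tau_2<\tau_3$ and $0<T_6<T_7<T_8$, and let $t_i=\varepsilon\tau_i$ ($i\le3$), $t_5=\frac35$, $t_4=1$, $t_k=T_k/\varepsilon$ ($k\ge6$). With unknowns $(a,b,b_1;\,c_1,c_2;\,x,y,z)$, $c_1c_2\ne0$, put
$$\begin{aligned}P_1&=1+c_1t-\varepsilon c_1c_2x\,t^3+(\varepsilon^3c_1z-\varepsilon^2c_1c_2xy)\,t^4,\\ P_2&=t^2+\varepsilon a\,t+c_2t^3+\varepsilon c_2y\,t^4,\\ P_3&=t^4+\varepsilon b\,t^3+\varepsilon^3b_1t,\end{aligned}$$
and $V_2=\langle P_1,P_2\rangle$, $V_3=V_2+\langle P_3\rangle$. The coefficients of $t,t^3,t^4$ in $P_1,P_2$ and of $t,t^3$ in $P_3$ are the eight coordinates of a standard real chart of $\mathrm{Fl}$, and for $\varepsilon\neq0$, $c_1c_2\ne0$ our unknowns are coordinates on an open subset of it. After the following rescalings all equations are polynomial in $\varepsilon$, the unknowns and $c_1^{-1},c_2^{-1}$. We compute them at $\varepsilon=0$.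

**Near $0$.** With $t=\varepsilon\tau$: $P_1\to1$, $\varepsilon^{-2}P_2\to\tau^2+a\tau$, $\varepsilon^{-4}P_3\to\tau^4+b\tau^3+b_1\tau$. The rescaled $w_3$ becomes
$$\mathrm{Wr}(2\tau+a,\,4\tau^3+3b\tau^2+b_1)=16\tau^3+(12a+6b)\tau^2+6ab\,\tau-2b_1 .$$
It must vanish at $\tau_1,\tau_2,\tau_3$. With their elementary symmetric functions $e_k$ this says $2a+b=-\frac83e_1$, $ab=\frac83e_2$, $b_1=8e_3$. So $2a$ and $b$ are the roots of a quadratic with discriminant $\frac{64}9(e_1^2-3e_2)>0$. A solution exists, and it is nondegenerate, since the Jacobian determinant of $(2a+b,ab)$ is $2a-b\neq0$.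

**Near $\infty$.** With $t=T/\varepsilon$,
$$P_1+\varepsilon c_1x\,P_2=1+(c_1+\varepsilon^2ac_1x)t+\varepsilon c_1x\,t^2+\varepsilon^3c_1z\,t^4,$$
so $\frac{\varepsilon}{c_1}(P_1+\varepsilon c_1xP_2)\to T+xT^2+zT^4$, and $\frac{\varepsilon^3}{c_2}P_2\to T^3+yT^4$. The rescaled $w_2$ becomes $T^3\big(2+(x+3y)T+2xy\,T^2-z\,T^3\big)$. With $\epsilon_k$ the elementary symmetric functions of the $1/T_k$ the conditions are $x+3y=-2\epsilon_1$, $xy=\epsilon_2$, $z=2\epsilon_3$. Here $x$ and $3y$ are the roots of a quadratic with discriminant $4(\epsilon_1^2-3\epsilon_2)>0$, and the Jacobian determinant of $(x+3y,xy)$ is $x-3y\ne0$: nondegenerate solutions exist.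

**At order $1$.** Here $P_1\to1+c_1t$, $P_2\to t^2+c_2t^3$, $P_3\to t^4$, and $w_3,w_2$ become (7). The conditions $w_3(1)=0$, $w_2(\frac35)=0$ give, with $p=c_1c_2$,
$$c_1=-\tfrac43-\tfrac35p,\qquad c_2=-\tfrac23-\tfrac15p,\qquad \tfrac3{25}p^2-\tfrac13p+\tfrac89=0,$$
which is (8) for $r=\frac35$, with discriminant $\frac19-\frac{96}{225}=-\frac{71}{225}<0$. So there are two solutions, with $p$ non-real; then $c_1c_2=p\ne0$ and $c_1$ is non-real. They are nondegenerate: the two conditions are equivalent, by an invertible linear combination, to the vanishing of $c_1+\frac43+\frac35c_1c_2$ and $c_2+\frac23+\frac15c_1c_2$, whose Jacobian determinant is $1+\frac15(c_1+3c_2)=\frac13-\frac6{25}p$, and this is nonzero because $p$ is non-real.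

**Conclusion.** At $\varepsilon=0$ the first block involves only $(a,b,b_1)$, the second only $(x,y,z)$, the third only $(c_1,c_2)$, so the Jacobian is block diagonal with invertible blocks. The implicit function theorem gives, for small $\varepsilon>0$, a nondegenerate solution with $c_1$ non-real. As $c_1$ is a coordinate of the flag in a real chart, the flag is not real. For small $\varepsilon$ the points satisfy $t_1<t_2<t_3<t_5<t_4<t_6<t_7<t_8$. $\square$
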